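\title{The fibers of $\mathcal X$-cluster variables}


\begin{abstract}
We view the $\mathcal X$-cluster variables of a cluster algebra as rational functions of the initial variables $y_1,\dots,y_n$ and study their fibers in $\mathbf C^n$. We prove a conjecture of Pirio: a reducible fiber lies over $0$, $-1$ or $\infty$, and its components are cut out by $F$-polynomials; two variables that are neither equal nor inverse to each other share a fiber component only over these three values, and the common component is cut out by an $F$-polynomial; and two variables define the same foliation only if they are equal or inverse. We also show that every $F$-polynomial is $1$ or irreducible. The method is to follow the discrete valuation of a hypersurface through all cluster charts, where only two kinds of behavior occur.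
\end{abstract}

\section{Introduction}

\subsection*{The question}

Fix a skew-symmetrizable $n\times n$ integer matrix $B$ and the cluster algebra it defines, with its initial seed. Its \emph{$\mathcal X$-cluster variables} are the rational functions obtained from the coordinates $y_1,\dots,y_n$ of $\mathbf C^n$ by iterated $Y$-seed mutation; the rules are recalled in Section~\ref{sec:background}. They are the variables of the $\mathcal X$-cluster variety in the sense of Fock--Goncharov.

Write an $\mathcal X$-cluster variable as $x=P/Q$ with $P,Q\in\mathbf C[y_1,\dots,y_n]$ coprime. Its \emph{fiber} over $\lambda\in\mathbf C$ is the hypersurface $x^{-1}(\lambda)=\{P-\lambda Q=0\}$ in $\mathbf C^n$, and $x^{-1}(\infty)=\{Q=0\}$. A fiber is \emph{reducible} if it has more than one irreducible component. Being non-constant, $x$ also defines a codimension-one foliation, whose leaves are locally the level sets of $x$; two non-constant functions $x,x'$ define the same foliation exactly when $dx\wedge dx'=0$.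

Three fibers are special for a simple reason. By Fomin and Zelevinsky, $x$ is a Laurent monomial in the $y_i$ times a product of integer powers of \emph{$F$-polynomials}, and $1+x$ has, over the same denominator, a product of two $F$-polynomials as numerator; see \eqref{eq:sep} and \eqref{eq:exch} below. So the fibers over $0$, $\infty$ and $-1$ come with a factorization. The natural guess is that these factorizations are the only ones, and that each other fiber is irreducible and remembers, up to inversion, the function it came from.

This is a real restriction. For a rational function of no special origin, other values may have reducible fibers: $y_1y_2/(y_1+y_2-1)$ has the reducible fiber $\{(y_1-1)(y_2-1)=0\}$ over $1$. And a function of the form $h(g)$, with $g$ a non-constant rational function and $h$ a rational function of degree at least $2$ in one variable, has reducible fibers over almost all values.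

We count the initial variables $y_1,\dots,y_n$ among the $F$-polynomials whenever we say that a hypersurface $H$ is \emph{cut out by an $F$-polynomial} $F$, that is, $H=\{F=0\}$. (The symbols $F_{i;t}$ below always denote $F$-polynomials in the strict sense.) Parts (1)--(3) of the following theorem were conjectured by Pirio \cite{Pirio}.

\begin{theorem}\label{thm:main}
Let $B$ be any skew-symmetrizable integer matrix, and let $x,x'$ be $\mathcal X$-cluster variables of the associated cluster algebra, considered as rational functions of the variables $y_1,\dots,y_n$ of a fixed initial seed.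
\begin{enumerate}
\item[(1)] $x$ and $x'$ define the same foliation if and only if $x'=x$ or $x'=x^{-1}$.
\item[(2)] If the fiber of $x$ over $\lambda\in\mathbf P^1$ is reducible, then $\lambda\in\{0,-1,\infty\}$, and its irreducible components are cut out by $F$-polynomials.
\item[(3)] Suppose $x'\ne x$ and $x'\neq x^{-1}$. If $x^{-1}(\lambda)$ and $x'^{-1}(\lambda')$, with $\lambda,\lambda'\in\mathbf P^1$, have an irreducible component $H$ in common, then $\lambda,\lambda'\in\{0,-1,\infty\}$, and $H$ is cut out by an $F$-polynomial.
\end{enumerate}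
More precisely, let $x=P/Q$ with $P,Q$ coprime. If $\lambda\notin\{0,-1,\infty\}$, then $P-\lambda Q$ is non-constant and irreducible. If $\lambda\in\{0,-1,\infty\}$, then every irreducible component of $x^{-1}(\lambda)$ is cut out by an $F$-polynomial. Every $F$-polynomial is $1$ or irreducible in $\mathbf C[y_1,\dots,y_n]$.
\end{theorem}

In (3) the assumption $x'\neq x^{\pm1}$ is needed, since $x$ and $x^{-1}$ have the same fibers.

\subsection*{The smallest interesting case}

Let $n=2$ and $b_{12}=1=-b_{21}$ (type $A_2$). Mutating alternately in directions $1,2,1$ gives seeds $t_0,t_1,t_2,t_3$ with $b_{12;t_i}=(-1)^i$ and variables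
\begin{equation}\label{eq:A2}
\begin{aligned}
t_0&:\ \Bigl(y_1,\ y_2\Bigr), &
t_1&:\ \Bigl(\frac1{y_1},\ \frac{y_1y_2}{1+y_1}\Bigr),\\
t_2&:\ \Bigl(\frac{y_2}{1+y_1+y_1y_2},\ \frac{1+y_1}{y_1y_2}\Bigr),&
t_3&:\ \Bigl(\frac{1+y_1+y_1y_2}{y_2},\ \frac{1}{y_1(1+y_2)}\Bigr).
\end{aligned}
\end{equation}
Each of these steps inverts the variable $y_k$ in the direction of mutation and multiplies the other one by $y_k/(1+y_k)$. For instance, the first variable at $t_2$ is $\frac1{y_1}\cdot\frac{y_1y_2}{1+y_1+y_1y_2}$, and the second one at $t_3$ is $\frac{1+y_1}{y_1y_2}\cdot\frac{y_2}{(1+y_1)(1+y_2)}$. The non-trivial $F$-polynomials at these seeds are $1+y_1$, $1+y_1+y_1y_2$ and $1+y_2$; they arise in this order.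

Take $x=y_2/(1+y_1+y_1y_2)$. Its fiber over $\lambda\in\mathbf C^*$ is the zero set of
$$y_2-\lambda(1+y_1+y_1y_2)=-\lambda(1+y_2)\,y_1+(y_2-\lambda),$$
which has degree $1$ in $y_1$. It is irreducible if and only if the two coefficients $1+y_2$ and $y_2-\lambda$ are coprime, that is, if and only if $\lambda\ne-1$. Over $-1$ it splits as $(1+y_1)(1+y_2)$, a product of two $F$-polynomials.

\subsection*{The idea of the proof}

In general one cannot expect $P-\lambda Q$ to be linear in some variable. But in the chart of a seed containing $x$, the fiber of $x=y_{k;t}$ over $\lambda\in\mathbf C^*$ \emph{is} linear: it is the irreducible hypersurface $y_{k;t}=\lambda$. What could go wrong is that a component of the fiber in $\mathbf C^n$ does not appear as a hypersurface in that chart, because the birational map to the chart contracts it or moves it to infinity. So we take an arbitrary irreducible hypersurface $H\subset\mathbf C^n$ that is not a coordinate hyperplane, replace it by its discrete valuation, which makes sense in all charts at once, and ask what this valuation looks like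 at each seed. The answer (Proposition~\ref{prop:dichotomy}) is that $H$ is either visible as a hypersurface of the torus of the seed, or is in one of $n$ completely explicit exceptional positions, in which every variable of the seed is either non-constant on $H$ or takes one of the values $0,-1,\infty$. Moreover, which of these cases occurs is recorded by the $F$-polynomials of the seed. Irreducibility of $F$-polynomials and of general fibers follows at once.

For common components we use a second device: choose as new root a seed in which $H$ is the slice $y_m=\mu$. With respect to this root the fiber of the other variable is again irreducible, so its equation is proportional to $y_m-\mu$. Knowledge of the lowest and highest terms of its numerator and denominator then leaves no possibility other than $y_m^{\pm1}$.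

\section{Background: mutation, lowest and highest terms, valuations}\label{sec:background}

\subsection{Mutation}

Write $[a]_+=\max(a,0)$, componentwise for vectors, and $y^a=y_1^{a_1}\cdots y_n^{a_n}$. For vectors, $a\ge a'$ is meant componentwise. Let $\mathbf T_n$ be the $n$-regular tree with edges labeled so that the $n$ edges at each vertex carry the labels $1,\dots,n$, and write $t'=\mu_k(t)$ if $t$ and $t'$ are joined by an edge labeled $k$. To each vertex $t$ there belong a matrix $B_t=(b_{ij;t})$ and rational functions $y_{1;t},\dots,y_{n;t}$. At the root $t_0$ they are $B$ and $y_1,\dots,y_n$, and along an edge $t'=\mu_k(t)$ they change as follows, where we write $b_{ij},y_j$ for the data at $t$ and $b'_{ij},y'_j$ for those at $t'$: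
\begin{align}
b'_{ij}&=-b_{ij}\ \text{ if } k\in\{i,j\},\qquad b'_{ij}=b_{ij}+b_{ik}\,[\operatorname{sgn}(b_{ik})\,b_{kj}]_+\ \text{ otherwise};\label{eq:Bmut}\\
y'_k&=y_k^{-1},\qquad\quad y'_j=y_j\,y_k^{[\varepsilon b_{kj}]_+}(1+y_k^{\varepsilon})^{-b_{kj}}\ \text{ for } j\ne k.\label{eq:Ymut}
\end{align}
Here $b_{ik}[\operatorname{sgn}(b_{ik})b_{kj}]_+=\operatorname{sgn}(b_{ik})[b_{ik}b_{kj}]_+$, the usual form of the rule. In \eqref{eq:Ymut} the sign $\varepsilon\in\{1,-1\}$ may be chosen freely, because
$$y^{[b]_+}(1+y)^{-b}=y^{[b]_+-b}(1+y^{-1})^{-b}=y^{[-b]_+}(1+y^{-1})^{-b}.$$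
Mutation is an involution. The matrices stay skew-symmetrizable; we shall use directly only that $b_{ii}=0$ and that $b_{ij}$ and $b_{ji}$ vanish together and otherwise have opposite signs. The $\mathcal X$-cluster variables are the functions $y_{k;t}$.

\medskip
\noindent\textbf{Change of root.} Mutations are birational, so for each vertex $s$ the functions $y_{1;s},\dots,y_{n;s}$ are algebraically independent generators of the field $\mathbf C(y_1,\dots,y_n)$. In particular all $y_{k;t}$ are non-constant. Since mutation is an involution, the same family $(y_{k;t})$ is also obtained by starting at the root $s$ with the matrix $B_s$ and the initial variables $z_i=y_{i;s}$. Every statement proved for the root $t_0$ therefore holds for the root $s$, with the coordinates $z_1,\dots,z_n$ and with the $F$-polynomials and $c$-vectors computed from $s$.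

\subsection{\texorpdfstring{$F$-polynomials and $c$-vectors}{F-polynomials and c-vectors}}

We use the following results of Fomin and Zelevinsky \cite[Props.~3.6, 3.13, 5.1]{FZ}. There are polynomials $F_{i;t}\in\mathbf Z[y_1,\dots,y_n]$ with $F_{i;t_0}=1$ and vectors $c_{k;t}\in\mathbf Z^n$ with $c_{k;t_0}=e_k$ (the $k$-th unit vector) such that
\begin{equation}\label{eq:sep}
y_{k;t}=\frac{P_{k;t}}{Q_{k;t}},\qquad P_{k;t}=y^{[c_{k;t}]_+}\prod_iF_{i;t}^{[b_{ik;t}]_+},\qquad Q_{k;t}=y^{[-c_{k;t}]_+}\prod_iF_{i;t}^{[-b_{ik;t}]_+},
\end{equation}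
and, for $t'=\mu_k(t)$,
\begin{equation}\label{eq:exch}
F_{k;t}\,F_{k;t'}=P_{k;t}+Q_{k;t}=Q_{k;t}\,(1+y_{k;t}),\qquad F_{i;t'}=F_{i;t}\quad(i\ne k).
\end{equation}
We do not yet know that $P_{k;t}$ and $Q_{k;t}$ are coprime; this is Proposition~\ref{prop:F}. The $c$-vectors mutate by $c'_k=-c_k$ and $c_j'=c_j+[b_{kj}]_+c_k-b_{kj}\min(c_k,0)$ for $j\ne k$, with the minimum taken componentwise.

The deeper input is \emph{sign-coherence}: for all $k$ and $t$, either $c_{k;t}\ge0$ or $c_{k;t}\le0$. It is due to Derksen, Weyman and Zelevinsky \cite{DWZ} for skew-symmetric $B$ and to Gross, Hacking, Keel and Kontsevich \cite[Cor.~5.5]{GHKK} in general. We use it to control the lowest and the highest terms of $P_{k;t}$ and $Q_{k;t}$.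

\begin{lemma}[Lowest terms]\label{lem:low}
All $c_{k;t}$ are nonzero, and all $F_{i;t}$ have constant term $1$. Hence no $y_j$ divides any $F_{i;t}$, exactly one of the monomials $y^{[c_{k;t}]_+},y^{[-c_{k;t}]_+}$ is $1$, and of $P_{k;t}$ and $Q_{k;t}$ one has constant term $1$ and the other has constant term $0$.
\end{lemma}

\begin{proof}
If $c_k\ge 0$, the mutation rule reads $c'_j=c_j+[b_{kj}]_+c_k$; if $c_k\le0$, it reads $c_j'=c_j+[-b_{kj}]_+c_k$. By sign-coherence one of these cases holds. So a mutation replaces $c_k$ by $-c_k$ and adds integer multiples of $c_k$ to the other vectors. This is an operation of determinant $-1$, and hence the $c$-vectors at each vertex form a basis of $\mathbf Z^n$. In particular they are nonzero, and by sign-coherence exactly one of $[c_{k;t}]_+,[-c_{k;t}]_+$ is nonzero.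

The polynomials $F_{i;t_0}=1$ have constant term $1$. If all $F_{i;t}$ at a vertex $t$ do, then of $P_{k;t}$ and $Q_{k;t}$ the one with the non-trivial monomial has constant term $0$ and the other has constant term $1$. By \eqref{eq:exch}, $F_{k;t'}$ has constant term $1$ for $t'=\mu_k(t)$. Induct along the tree.
\end{proof}

The highest terms are obtained from the lowest ones by the symmetry $y\mapsto 1/y$.

\begin{lemma}[Highest terms]\label{lem:high}
There are $f_{i;t}\in\mathbf Z_{\ge0}^n$ such that every monomial of $F_{i;t}$ divides $y^{f_{i;t}}$, and $y^{f_{i;t}}$ occurs in $F_{i;t}$ with coefficient $1$. Consequently all monomials of $P_{k;t}$ (respectively $Q_{k;t}$) divide $y^p$ (respectively $y^q$), which occurs in it with coefficient $1$, where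
$$p=[c_{k;t}]_++\sum_i[b_{ik;t}]_+f_{i;t},\qquad q=[-c_{k;t}]_++\sum_i[-b_{ik;t}]_+f_{i;t}.$$
Moreover $p\ne q$, and either $p\ge q$ or $q\ge p$.
\end{lemma}

\begin{proof}
Put $w_i=1/y_i$ and $\tilde y_{j;t}=1/y_{j;t}$. Inverting \eqref{eq:Ymut} with $\varepsilon=-1$ gives
$$\tilde y'_j=\tilde y_j\,\tilde y_k^{[-b_{kj}]_+}(1+\tilde y_k)^{b_{kj}},$$
which is the rule \eqref{eq:Ymut} with $\varepsilon=1$ for the matrix $-B_t$. Since \eqref{eq:Bmut} commutes with $B\mapsto-B$, the $\tilde y_{j;t}$ are the variables of the pattern with root matrix $-B$ and initial variables $w_1,\dots,w_n$. Let $\tilde F_{i;t}(w)$, $\tilde c_{k;t}$, $\tilde P_{k;t}$ and $\tilde Q_{k;t}$ be its $F$-polynomials, $c$-vectors, and numerators and denominators as in \eqref{eq:sep}.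

We claim that $F_{i;t}(y)=y^{f_{i;t}}\tilde F_{i;t}(1/y)$ for some $f_{i;t}\in\mathbf Z^n$. At $t_0$ this holds with $f_{i;t_0}=0$, since both $F$-polynomials are $1$. Suppose the claim holds at $t$, and let $t'=\mu_k(t)$. Dropping $t$ from the notation, \eqref{eq:exch} for the two patterns reads
$$F_kF_{k}'=Q_k(1+y_k),\qquad \tilde F_k\tilde F'_k=\tilde P_k+\tilde Q_k=\tilde P_k(1+\tilde y_k^{-1})=\tilde P_k(1+y_k).$$
So $F_kF'_k/(\tilde F_k\tilde F'_k)=Q_k/\tilde P_k$. Here $Q_k=y^{[-c_k]_+}\prod_iF_i^{[-b_{ik}]_+}$, and $\tilde P_k=w^{[\tilde c_k]_+}\prod_i\tilde F_i^{[-b_{ik}]_+}$ because the second pattern has the matrix $-B_t$. By the claim at $t$, the quotients $Q_k/\tilde P_k$ and $F_k/\tilde F_k$ are Laurent monomials with coefficient $1$. Hence so is $F'_k/\tilde F_k'$. This proves the claim.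

By Lemma~\ref{lem:low}, $\tilde F_{i;t}(1/y)$ is a polynomial in $1/y_1,\dots,1/y_n$ with constant term $1$. Hence $y^{f_{i;t}}$ occurs in $F_{i;t}$ with coefficient $1$, so $f_{i;t}\ge0$, and all other monomials of $F_{i;t}$ divide it. The statement on $P_{k;t}$ and $Q_{k;t}$ follows by multiplication.

Finally, by \eqref{eq:sep} for the second pattern,
$$y_{k;t}=\tilde y_{k;t}^{-1}=y^{\tilde c_{k;t}}\prod_i\tilde F_{i;t}(1/y)^{b_{ik;t}}=y^{\tilde c_{k;t}}\prod_i\bigl(y^{-f_{i;t}}F_{i;t}\bigr)^{b_{ik;t}}.$$
Comparing with \eqref{eq:sep} we get $c_{k;t}=\tilde c_{k;t}-\sum_ib_{ik;t}f_{i;t}$, that is, $p-q=\tilde c_{k;t}$. This vector is nonzero by Lemma~\ref{lem:low}, and it is $\ge0$ or $\le0$ by sign-coherence, both applied to the second pattern.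
\end{proof}

\begin{corollary}\label{cor:nonconst}
For $\lambda\in\mathbf C^*$ the polynomial $P_{k;t}-\lambda Q_{k;t}$ is non-constant, and its constant term is $1$ or $-\lambda$. In particular no $y_i$ divides it.
\end{corollary}

\begin{proof}
The constant term is given by Lemma~\ref{lem:low}. For the rest let $p,q$ be as in Lemma~\ref{lem:high}. If $p\ge q$, then $p\ne0$ and $y^p$ does not divide $y^q$, so $y^p$ does not occur in $Q_{k;t}$ and has coefficient $1$ in $P_{k;t}-\lambda Q_{k;t}$. If $q\ge p$, then in the same way $y^q$, with $q\ne0$, has coefficient $-\lambda$.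
\end{proof}

\subsection{Hypersurfaces as valuations}

Let $G\in\mathbf C[y_1,\dots,y_n]$ be irreducible and $H=\{G=0\}$. We write $\nu=\operatorname{ord}_G$ for the order of vanishing along $H$, a discrete valuation of $\mathbf C(y_1,\dots,y_n)$ with value group $\mathbf Z$. Its valuation ring is $\mathcal O_\nu=\mathbf C[y_1,\dots,y_n]_{(G)}$, and its residue field $\kappa$ is the function field of $H$, of transcendence degree $n-1$ over $\mathbf C$. The \emph{residue} $\bar f\in\kappa\cup\{\infty\}$ of a rational function $f$ is its class if $\nu(f)\ge0$, and $\infty$ if $\nu(f)<0$. We say that $f$ is \emph{constant on $H$ with value $\lambda$} if $\bar f=\lambda\in\mathbf C\cup\{\infty\}$, and \emph{non-constant on $H$} if there is no such $\lambda$. These notions depend only on $\nu$. The ring $\mathcal O_\nu$ determines $\nu$, and it determines $G$ up to a scalar, since $G$ generates the ideal of elements of $\mathbf C[y_1,\dots,y_n]$ with positive valuation. We shall also use that a discrete valuation ring is maximal among the proper subrings of its fraction field.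

\begin{lemma}\label{lem:fiber}
Let $f=P/Q$ be a non-constant rational function with $P,Q\in \mathbf C[y_1,\dots,y_n]$ coprime, and let $\lambda\in\mathbf P^1$. Then $H$ is an irreducible component of $f^{-1}(\lambda)$ if and only if $f$ is constant on $H$ with value $\lambda$. For $\lambda\in\mathbf C$ one then has $\nu(Q)=0$ and $\nu(P-\lambda Q)=\nu(f-\lambda)$.
\end{lemma}

\begin{proof}
Let $\lambda\in\mathbf C$. Since $P-\lambda Q\ne0$, $H$ is a component of $f^{-1}(\lambda)$ if and only if $G$ divides $P-\lambda Q$. If so, $G$ does not divide $Q$, since otherwise it would divide $P$; so $\nu(Q)=0$ and $\nu(f-\lambda)=\nu(P-\lambda Q)>0$. Conversely, if $\nu(f-\lambda)>0$, then $G$ does not divide $Q$, since otherwise $\nu(P)=0$ and $\nu(f)<0$; so $\nu(P-\lambda Q)=\nu(f-\lambda)>0$. For $\lambda=\infty$ apply this to $1/f$ and the value $0$.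
\end{proof}

\section{Following a hypersurface through the charts}\label{sec:dichotomy}

\subsection{\texorpdfstring{An example in type $A_2$}{An example in type A2}}

Let us follow the hypersurface $H=\{1+y_1=0\}$ through the four seeds in \eqref{eq:A2}. Let $\nu$ be its valuation and $y=\bar y_2$, so that $\kappa=\mathbf C(y)$.
\begin{itemize}
\item At $t_0$, $H$ is the hypersurface $1+y_{1;t_0}=0$ of the torus with coordinates $y_1,y_2$.
\item At $t_1$, $y_{1;t_1}=1/y_1$ still has residue $-1$, but $y_{2;t_1}=y_1y_2/(1+y_1)$ has valuation $-1=b_{12;t_1}$. So $H$ has moved to infinity. Its coordinate can still be recovered: $y_{2;t_1}(1+y_{1;t_1})=y_2$ has residue $y$.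
\item At $t_2$, $y_{1;t_2}=y_2/(1+y_1+y_1y_2)$ has residue $y/(-y)=-1$, and $y_{2;t_2}=(1+y_1)/(y_1y_2)$ has valuation $1=b_{12;t_2}$. Again $y_{1;t_2}$ is $-1$ on $H$, and the valuation of $y_{2;t_2}$ is an entry of the first row of the matrix.
\item At $t_3$, $y_{1;t_3}$ has residue $-1$, and $y_{2;t_3}=1/(y_1(1+y_2))$ has the non-constant residue $-1/(1+y)$. So $H$ is visible again, as the hypersurface $1+y_{1;t_3}=0$.
\end{itemize}
The $F$-polynomial with index $1$ is $1,\ 1+y_1,\ 1+y_1,\ 1+y_2$ at the four seeds. It vanishes on $H$ exactly at the two seeds where $H$ is not visible.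

By contrast, for $\lambda\in\mathbf C\setminus\{0,-1\}$ the slice $\{y_1=\lambda\}$ never leaves these charts: no $F$-polynomial above vanishes on it, and at each of the four seeds the residues of the variables are finite and nonzero.

This is the general pattern. The tori of $t$ and $t'=\mu_l(t)$ differ only along $1+y_l=0$, so a visible hypersurface can be lost only if it is this one; and then $\nu(y'_j)=-b_{lj}=b'_{lj}$ by \eqref{eq:Ymut}. To continue, we must see what the next mutations, in directions $j\ne l$, do. By \eqref{eq:Bmut}, the entries $b_{li}$ of the $l$-th row change exactly as the valuations of the $y_i$ would change by \eqref{eq:Ymut} if there were no cancellation in the sum $1+y_j$. The difficulty is to exclude cancellation, both there and in $1+y_l$, whose valuation must stay equal to $1$. The cure is to carry along the leading coefficients of the variables and to know that they are algebraically independent.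

\subsection{The two conditions}

For a vertex $t$ let $R_t=\mathbf C[y_{1;t}^{\pm1},\dots,y_{n;t}^{\pm1}]$, a unique factorization domain with fraction field $\mathbf C(y_1,\dots,y_n)$. \emph{In the rest of this section} $G\in\mathbf C[y_1,\dots,y_n]$ is irreducible and not a scalar multiple of any $y_j$, and $\nu$, $\mathcal O_\nu$, $\kappa$ belong to $H=\{G=0\}$. So $\nu(y_i)=0$ for all $i$, that is, $H$ meets the initial torus. Coordinate hyperplanes are excluded because they are not visible even at $t_0$; they will be handled by constant terms.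

\begin{definition}\label{def:VE}
$V(t)$ (``$H$ is visible at $t$''): $\mathcal O_\nu$ is the localization of $R_t$ at a height-one prime $\mathfrak p_t$, and $\nu(F_{i;t})=0$ for all $i$.

\noindent $E_k(t)$ (``$H$ is exceptional in direction $k$ at $t$''):
\begin{enumerate}
\item[(a)] the element $\pi=1+y_{k;t}$ has $\nu(\pi)=1$; in particular $\bar y_{k;t}=-1$;
\item[(b)] for $j\ne k$ the element $u_j=y_{j;t}\,\pi^{-b_{kj;t}}$ is a unit of $\mathcal O_\nu$, and $\kappa=\mathbf C(\bar u_j:j\ne k)$;
\item[(c)] $\nu(F_{k;t})=1$, and $\nu(F_{i;t})=0$ for $i\ne k$.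
\end{enumerate}
\end{definition}

Since $\kappa$ has transcendence degree $n-1$, the $n-1$ generators $\bar u_j$ in (b) are algebraically independent over $\mathbf C$. The conditions $V(t),E_1(t),\dots,E_n(t)$ exclude each other because of the values $\nu(F_{i;t})$.

\begin{proposition}\label{prop:dichotomy}
For every vertex $t$ exactly one of $V(t),E_1(t),\dots,E_n(t)$ holds. Moreover, if $t'=\mu_l(t)$:
\begin{enumerate}
\item[(i)] $V(t)$ and $\mathfrak p_t\ne(1+y_{l;t})$ imply $V(t')$;
\item[(ii)] $V(t)$ and $\mathfrak p_t=(1+y_{l;t})$ imply $E_l(t')$;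
\item[(iii)] $E_l(t)$ implies $V(t')$ with $\mathfrak p_{t'}=(1+y_{l;t'})$;
\item[(iv)] $E_k(t)$ with $k\ne l$ implies $E_k(t')$.
\end{enumerate}
\end{proposition}

\begin{proof}
$V(t_0)$ holds: no $y_j$ lies in $(G)$, so $\mathcal O_\nu=(R_{t_0})_{(G)}$, and $F_{i;t_0}=1$. So it suffices to prove (i)--(iv) and to induct along the tree. We drop $t$ from the notation and mark data at $t'$ by a prime. Recall that $\nu(y_i)=0$ for the initial variables, so the monomial factors in \eqref{eq:sep} have valuation $0$. By \eqref{eq:exch}, in each case only the $F$-polynomial in the direction of mutation changes.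

\smallskip
(i) The element $1+y_l$ is prime in $R_t$. If it were in the height-one prime $\mathfrak p_t$, it would generate $\mathfrak p_t$, contrary to the assumption; so it is a unit of $\mathcal O_\nu$. Now
$$R_t[(1+y_l)^{-1}]=R_{t'}[(1+y'_l)^{-1}],$$
since the $y_j'$ and $1+y'_l=(1+y_l)/y_l$ are units of the left side, and the other inclusion holds because mutation is an involution. Thus $\mathcal O_\nu$ is a localization of this common ring at a height-one prime, hence also of $R_{t'}$. By \eqref{eq:exch}, $\nu(F'_l)=\nu(Q_l)+\nu(1+y_l)-\nu(F_l)=0$.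

\smallskip
(ii) Since $1+y_l$ generates $\mathfrak p_t$, we have $\nu(1+y_l)=1$, $\bar y_l=-1$, and $\pi'=1+y_l'=(1+y_l)/y_l$ has $\nu(\pi')=1$. For $j\ne l$ substitute $1+y_l=y_l\pi'$ in \eqref{eq:Ymut} with $\varepsilon=1$. As $b'_{lj}=-b_{lj}$,
$$u'_j=y'_j\,\pi'^{\,b_{lj}}=y_j\,y_l^{[b_{lj}]_+-b_{lj}}=y_j\,y_l^{[-b_{lj}]_+},$$
a unit with residue $\pm\bar y_j$. The $\bar y_j$ with $j\ne l$ generate $\kappa=\operatorname{Frac}(R_t/(1+y_l))$. By \eqref{eq:exch}, $\nu(F'_l)=\nu(Q_l)+\nu(1+y_l)-\nu(F_l)=0+1-0=1$.

\smallskip
(iii) Here $\pi=1+y_l$ and $\bar y_l=-1$, so $\nu(1+y_l')=\nu(\pi/y_l)=1$. For $j\ne l$, \eqref{eq:Ymut} with $\varepsilon=1$ gives $y'_j=y_j\,y_l^{[b_{lj}]_+}\pi^{-b_{lj}}=u_j\,y_l^{[b_{lj}]_+}$, a unit with residue $\pm\bar u_j$. Hence $R_{t'}\subset\mathcal O_\nu$. The ring $R_{t'}/(1+y'_l)$ is the Laurent polynomial ring in the $y'_j$, $j\ne l$. Its map to $\kappa$ sends them to $\pm\bar u_j$, which are algebraically independent, so it is injective. Therefore the elements of positive valuation in $R_{t'}$ form the prime ideal $\mathfrak p=(1+y_l')$. The discrete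 valuation ring $(R_{t'})_{\mathfrak p}$ is contained in $\mathcal O_\nu$ and has the same fraction field, so they are equal. Finally $b_{ll}=0$, so $F_l$ does not occur in $Q_l$, and $\nu(F'_l)=\nu(Q_l)+\nu(1+y_l)-\nu(F_l)=0+1-1=0$.

\smallskip
(iv) Write $j$ for $l$ and put $\beta=b_{kj}$, so that $y_j=u_j\pi^{\beta}$. Let $\pi'=1+y'_k$. We shall show that $\nu(\pi')=1$, that the $u'_i=y'_i\,\pi'^{-b'_{ki}}$ with $i\ne k$ are units satisfying
\begin{equation}\label{eq:triangular}
\bar u'_j\ \text{is a M\"obius function of } \bar u_j,\qquad \bar u'_i=\bar u_i\cdot g_i(\bar u_j)\ \ (i\ne j,k),\quad 0\ne g_i\in\mathbf C(T),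
\end{equation}
and that $\nu(F'_j)=0$. This suffices for $E_k(t')$, because \eqref{eq:triangular} gives $\mathbf C(\bar u'_i:i\ne k)=\mathbf C(\bar u_i:i\ne k)=\kappa$.

\emph{Case $\beta=0$.} Then also $b_{jk}=0$, so $y'_k=y_k$ and $\pi'=\pi$. By \eqref{eq:Bmut} the $k$-th row of the matrix does not change. Here $y_j=u_j$ is a unit with transcendental residue; in particular $1+\bar u_j\ne0$. We get $u'_j=u_j^{-1}$, and for $i\ne j,k$
$$\bar u'_i=\bar u_i\,\bar u_j^{[b_{ji}]_+}(1+\bar u_j)^{-b_{ji}}.$$
The exponent of $F_k$ in $Q_j$ is $[-b_{kj}]_+=0$, so $\nu(F'_j)=\nu(Q_j)+\nu(1+y_j)-\nu(F_j)=0$.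

\emph{Case $\beta\ne0$.} Put $\varepsilon=\operatorname{sgn}\beta$ and $v=u_j^{\varepsilon}$. We use \eqref{eq:Ymut} with this $\varepsilon$, because
$$y_j^{\varepsilon}=v\,\pi^{|\beta|}$$
has positive valuation, so that $1+y_j^\varepsilon$ has residue $1$ and nothing cancels.

First consider $y'_k$. Since $b_{jk}$ has the sign opposite to $\beta$, we have $[\varepsilon b_{jk}]_+=0$ and
$$y'_k=y_k(1+y_j^\varepsilon)^{-b_{jk}}=(\pi-1)(1+v\pi^{|\beta|})^{-b_{jk}}.$$
Modulo $\pi^2$ this gives $\pi'\equiv\pi$ if $|\beta|\ge2$, and $\pi'\equiv\pi(1+b_{jk}v)$ if $|\beta|=1$. So $\pi'/\pi$ has the residue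
$$\rho=1\ \text{ if } |\beta|\ge2,\qquad \rho=1+b_{jk}\,\bar u_j^{\beta}\ \text{ if }|\beta|=1.$$
It is nonzero because $\bar u_j$ is transcendental over $\mathbf C$. Hence $\nu(\pi')=1$.

Next consider index $j$. As $b'_{kj}=-\beta$, we have $u'_j=y_j^{-1}\pi'^{\beta}=u_j^{-1}(\pi'/\pi)^\beta$ and $\bar u'_j=\bar u_j^{-1}\rho^{\beta}$. This equals $\bar u_j^{-1}$ if $|\beta|\ge2$, $\ \bar u_j^{-1}+b_{jk}$ if $\beta=1$, and $(\bar u_j+b_{jk})^{-1}$ if $\beta=-1$: in each case a M\"obius function of $\bar u_j$.

Now let $i\ne j,k$ and put $m=[\varepsilon b_{ji}]_+$. By \eqref{eq:Ymut} and \eqref{eq:Bmut},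
$$y'_i=y_i\,y_j^{m}(1+y_j^{\varepsilon})^{-b_{ji}}=u_i\,u_j^{m}\,\pi^{b_{ki}+m\beta}\cdot(1+y_j^\varepsilon)^{-b_{ji}},\qquad b'_{ki}=b_{ki}+\beta\,m.$$
So the power of $\pi$ is exactly $b'_{ki}$, and $u'_i=y'_i\,\pi'^{-b'_{ki}}$ is a unit with residue $\bar u_i\,\bar u_j^{m}\rho^{-b'_{ki}}$. This proves \eqref{eq:triangular}.

Finally, $F_k$ occurs in $Q_j$ with exponent $[-b_{kj}]_+=[-\beta]_+$, so $\nu(Q_j)=[-\beta]_+$. Since $\nu(y_j)=\beta\ne0$, we have $\nu(1+y_j)=\min(0,\beta)=-[-\beta]_+$. By \eqref{eq:exch}, $\nu(F'_j)=\nu(Q_j)+\nu(1+y_j)-\nu(F_j)=0$.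
\end{proof}

\begin{remark}
If the $k$-th row of $B_t$ is zero, then $E_k(t)$ gives $\nu(y_{j;t})=0$ for all $j$, and $\mathcal O_\nu=(R_t)_{(1+y_{k;t})}$ by the argument for (iii). In this case $H$ does appear as a hypersurface of the torus of $t$, although $V(t)$ fails. So it is the values $\nu(F_{i;t})$, and not the position of $H$ alone, that separate the two kinds of behavior.
\end{remark}

\subsection{Reading off the values of a variable}

The conditions tell us what each variable of the seed does on $H$.

\begin{corollary}\label{cor:values}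
Let $x=y_{k;t}$.
\begin{enumerate}
\item[(i)] Under $V(t)$, $x$ is a unit of $\mathcal O_\nu$. If it is constant on $H$ with value $\lambda$, then $\lambda\in\mathbf C^*$, $\mathfrak p_t=(y_{k;t}-\lambda)$ and $\nu(x-\lambda)=1$.
\item[(ii)] Under $E_k(t)$, $x$ is constant on $H$ with value $-1$.
\item[(iii)] Under $E_j(t)$ with $j\ne k$, $\nu(x)=b_{jk;t}$. So $x$ has value $0$ or $\infty$ on $H$ if $b_{jk;t}\ne0$, and $x$ is non-constant on $H$ if $b_{jk;t}=0$.
\end{enumerate}
In particular, if $x$ is constant on $H$ with a value not in $\{0,-1,\infty\}$, then $V(t)$ holds.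

Moreover, $\nu$ is determined by $t$ and $\mathfrak p_t$ if $V(t)$ holds, and by $t$ and $i$ if $E_i(t)$ holds. In the latter case $V(s)$ holds with $\mathfrak p_s=(1+y_{i;s})$ for $s=\mu_i(t)$.
\end{corollary}

\begin{proof}
(i) $x$ is a unit of $R_t\subset\mathcal O_\nu$, so $\lambda\ne0,\infty$. The prime element $y_{k;t}-\lambda$ of $R_t$ lies in the height-one prime $\mathfrak p_t$ and hence generates it. (ii) is part (a) of Definition~\ref{def:VE}. (iii) By part (b), $x=u_k\pi^{b_{jk;t}}$, where $\pi=1+y_{j;t}$ and $u_k$ is a unit whose residue is transcendental over $\mathbf C$. The last paragraph is clear for $V(t)$, since then $\mathcal O_\nu=(R_t)_{\mathfrak p_t}$; for $E_i(t)$ it follows from Proposition~\ref{prop:dichotomy}(iii).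
\end{proof}

\section{\texorpdfstring{$F$-polynomials and general fibers are irreducible}{F-polynomials and general fibers are irreducible}}

\begin{proposition}\label{prop:F}
\begin{enumerate}
\item[(i)] Each $F_{i;t}$ is $1$ or irreducible in $\mathbf C[y_1,\dots,y_n]$.
\item[(ii)] For fixed $t$ the $F_{i;t}$ are pairwise coprime, and $F_{k;t}$ and $F_{k;\mu_k(t)}$ are coprime.
\item[(iii)] $P_{k;t}$ and $Q_{k;t}$ are coprime. So $y_{k;t}=P_{k;t}/Q_{k;t}$ is the reduced expression, and $P_{k;t}+Q_{k;t}=F_{k;t}F_{k;\mu_k(t)}$.
\end{enumerate}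
\end{proposition}

\begin{proof}
Let $G$ be an irreducible factor of $F_{i;t}$. As $F_{i;t}$ has constant term $1$, $G$ is not associate to any $y_j$, so Section~\ref{sec:dichotomy} applies to $\nu=\operatorname{ord}_G$. Since $\nu(F_{i;t})>0$, the only possibility in Proposition~\ref{prop:dichotomy} is $E_i(t)$, and $\nu(F_{i;t})=1$. By Corollary~\ref{cor:values} the pair $(t,i)$ determines $\nu$, hence $G$ up to a scalar. So $F_{i;t}$ has at most one irreducible factor, with exponent $1$. If it has none, it is constant and equal to $1$. This is (i).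

As $E_i(t)$ holds, we have $\nu(F_{j;t})=0$ for $j\ne i$, and $V(\mu_i(t))$ holds by Proposition~\ref{prop:dichotomy}(iii), so $\nu(F_{i;\mu_i(t)})=0$. Hence $G$ divides neither $F_{j;t}$ with $j\ne i$ nor $F_{i;\mu_i(t)}$. This is (ii).

In \eqref{eq:sep} only one of $P_{k;t},Q_{k;t}$ has a non-trivial monomial factor, no $y_j$ divides an $F_{i;t}$, and the indices $i$ with $b_{ik;t}>0$ are different from those with $b_{ik;t}<0$. So (ii) gives coprimality, and the last formula is \eqref{eq:exch}.
\end{proof}

\begin{proposition}\label{prop:irred}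
Let $x=y_{k;t}=P/Q$ with $P,Q$ coprime, and let $\lambda\in\mathbf C\setminus\{0,-1\}$. Then $P-\lambda Q$ is non-constant and irreducible, with nonzero constant term.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:F} we may take $P=P_{k;t}$ and $Q=Q_{k;t}$. By Corollary~\ref{cor:nonconst}, $P-\lambda Q$ is non-constant with nonzero constant term, and no $y_i$ divides it. Let $G$ be an irreducible factor and $\nu=\operatorname{ord}_G$. By Lemma~\ref{lem:fiber}, $x$ is constant on $\{G=0\}$ with value $\lambda\notin\{0,-1,\infty\}$. By Corollary~\ref{cor:values}, $V(t)$ holds with $\mathfrak p_t=(y_{k;t}-\lambda)$. This determines $\nu$, so $G$ is unique up to a scalar. Moreover $\nu(P-\lambda Q)=\nu(x-\lambda)=1$, by Lemma~\ref{lem:fiber} and Corollary~\ref{cor:values}(i), so $G$ occurs with exponent $1$.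
\end{proof}

The values $0$ and $\infty$ are excluded here because the corresponding fibers may contain coordinate hyperplanes and exceptional hypersurfaces. The value $-1$ is excluded because of $E_k(t)$: over it we may find both the slice $1+y_{k;t}=0$ of the chart at $t$ and the hypersurface that is exceptional in direction $k$ at $t$. They are the zero sets of the two factors $F_{k;\mu_k(t)}$ and $F_{k;t}$ of $P_{k;t}+Q_{k;t}$, as far as these are different from $1$.

\section{Proof of the theorem}

To compare two variables we use the freedom to choose the root: if $H$ is a slice of the chart at $s$, then with respect to the root $s$ the equation of a general fiber containing $H$ is linear, and only two functions have such a fiber.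

\begin{lemma}\label{lem:slice}
Let $G$ and $\nu$ be as in Section~\ref{sec:dichotomy}. Suppose that $V(s)$ holds with $\mathfrak p_s=(y_{m;s}-\mu)$ for some $\mu\in\mathbf C^*$, and that some $\mathcal X$-cluster variable $x$ is constant on $\{G=0\}$ with value $\lambda\in\mathbf C\setminus\{0,-1\}$. Then $x=y_{m;s}$ and $\lambda=\mu$, or $x=y_{m;s}^{-1}$ and $\lambda=\mu^{-1}$.
\end{lemma}

\begin{proof}
Take $s$ as the root and write $z_i=y_{i;s}$. Since $\mu\ne0$, no $z_i$ lies in the ideal $(z_m-\mu)$, so
$$\mathcal O_\nu=(R_s)_{(z_m-\mu)}=\mathbf C[z_1,\dots,z_n]_{(z_m-\mu)}.$$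
Thus $\nu$ is the valuation of the hyperplane $z_m=\mu$ of the affine space with coordinates $z_1,\dots,z_n$. Write $x=P/Q$ with $P,Q\in\mathbf C[z_1,\dots,z_n]$ the coprime polynomials of Proposition~\ref{prop:F}(iii), for the root $s$. By Lemma~\ref{lem:fiber} in the coordinates $z_i$, $z_m-\mu$ divides $P-\lambda Q$; by Proposition~\ref{prop:irred} for the root $s$, the latter is irreducible. So
$$P-\lambda Q=a(z_m-\mu)\qquad\text{for some } a\in\mathbf C^*.$$
Let $p\ne q$ be the exponents of the highest terms of $P$ and $Q$ as in Lemma~\ref{lem:high}, for the root $s$.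

\emph{Case $p\ge q$.} As $p\ne q$, the monomial $z^p$ does not occur in $Q$. So it occurs in $P-\lambda Q$ with coefficient $1$, and $p\ne0$. Hence $p=e_m$ and $a=1$, and then $q=0$. All monomials of $Q$ divide $z^q=1$, and this monomial has coefficient $1$, so $Q=1$. Therefore $P=z_m-\mu+\lambda$. By Lemma~\ref{lem:low}, $P$ has constant term $0$ because $Q$ has constant term $1$. So $\lambda=\mu$ and $x=P=z_m$.

\emph{Case $q\ge p$.} Now $z^q$ does not occur in $P$, so it occurs in $P-\lambda Q$ with coefficient $-\lambda\ne0$, and $q\ne0$. Hence $q=e_m$, $a=-\lambda$, $p=0$ and $P=1$, and $Q$ has constant term $0$. From $1-\lambda Q=-\lambda z_m+\lambda\mu$ we get $\lambda\mu=1$ and $Q=z_m$, so $x=z_m^{-1}$.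
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The irreducibility of $F$-polynomials is Proposition~\ref{prop:F}(i), and that of $P-\lambda Q$ for $\lambda\notin\{0,-1,\infty\}$ is Proposition~\ref{prop:irred}. By Proposition~\ref{prop:F}(iii), the fibers of $x=y_{k;t}$ over $0$, $-1$ and $\infty$ are
$$\{P_{k;t}=0\},\qquad\{F_{k;t}F_{k;\mu_k(t)}=0\},\qquad\{Q_{k;t}=0\}.$$
By \eqref{eq:sep} and Proposition~\ref{prop:F}(i), each of their irreducible components is of the form $\{y_i=0\}$ or $\{F=0\}$ with $F$ an irreducible $F$-polynomial. This proves the last paragraph of the theorem, and with it (2).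

\medskip\noindent\emph{Proof of} (3). Let $x'=y_{k';t'}$, and let $H=\{G=0\}$ be the common component, with $G$ irreducible. If $\lambda,\lambda'\in\{0,-1,\infty\}$, then $H$ is cut out by an $F$-polynomial, as we have just seen. Otherwise we may assume by symmetry that $\lambda\notin\{0,-1,\infty\}$, and we look for a contradiction. By Proposition~\ref{prop:irred}, $G$ is a scalar multiple of $P-\lambda Q$ and has nonzero constant term, so $H$ is not a coordinate hyperplane and Section~\ref{sec:dichotomy} applies. By Lemma~\ref{lem:fiber}, $x$ and $x'$ are constant on $H$ with the values $\lambda$ and $\lambda'$. We use Proposition~\ref{prop:dichotomy} at the vertex $t'$.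

If $V(t')$ holds, then $\lambda'\in\mathbf C^*$ and $\mathfrak p_{t'}=(y_{k';t'}-\lambda')$ by Corollary~\ref{cor:values}(i). Lemma~\ref{lem:slice} with $s=t'$, $m=k'$ and $\mu=\lambda'$ gives $x=x'^{\pm1}$, contrary to the assumption.

If $E_j(t')$ holds for some $j$, then $V(s)$ holds for $s=\mu_j(t')$ with $\mathfrak p_s=(y_{j;s}+1)$. Lemma~\ref{lem:slice} with $\mu=-1$ gives $\lambda=(-1)^{\pm1}=-1$, a contradiction.

\medskip\noindent\emph{Proof of} (1). If $x'=x^{\pm1}$, the foliations coincide. Conversely, suppose they coincide, that is, $dx\wedge dx'=0$. We show that $x'$ is constant on a general fiber of $x$, and then apply (3). Since we are in characteristic $0$, $dx\wedge dx'=0$ means that $x$ and $x'$ are algebraically dependent over $\mathbf C$. Let $\Phi\in\mathbf C[X,X']$ be an irreducible polynomial with $\Phi(x,x')=0$. Choose any $\lambda\notin\{0,-1,\infty\}$, and let $H$ be the hypersurface $x^{-1}(\lambda)$, irreducible by Proposition~\ref{prop:irred}. The polynomial $\Phi(\lambda,X')$ is not zero: otherwise $X-\lambda$ would divide $\Phi$, so $\Phi$ would be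 a scalar multiple of $X-\lambda$, and $x$ would be constant. If the residue of $x'$ on $H$ is not $\infty$, it is a root of $\Phi(\lambda,X')$, because $x$ has residue $\lambda$; so it is algebraic over $\mathbf C$, hence an element of $\mathbf C$. In any case, therefore, $x'$ is constant on $H$ with some value $\lambda'\in\mathbf P^1$. By Lemma~\ref{lem:fiber}, $H$ is a component of both $x^{-1}(\lambda)$ and $x'^{-1}(\lambda')$. As $\lambda\notin\{0,-1,\infty\}$, part (3) forces $x'=x^{\pm1}$.
\end{proof}

\section{Complements}

The same tools give some more precise statements.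

\begin{proposition}\label{prop:compl}
Let $x=y_{k;t}=P/Q$ be an $\mathcal X$-cluster variable, with $P,Q$ coprime.
\begin{enumerate}
\item[(1)] $P=P_{k;t}$ and $Q=Q_{k;t}$, up to a common scalar. For $\lambda\notin\{0,-1,\infty\}$ the fiber $x^{-1}(\lambda)$ is nonempty, reduced and irreducible. The polynomial $P_{k;t}+Q_{k;t}=F_{k;t}F_{k;\mu_k(t)}$ is non-constant and square-free. The fiber over $-1$ has one or two components, and it is reducible if and only if $F_{k;t}\ne1$ and $F_{k;\mu_k(t)}\neq 1$.
\item[(2)] On a hypersurface cut out by an $F$-polynomial (different from $1$), every $\mathcal X$-cluster variable is non-constant or constant with value in $\{0,-1,\infty\}$.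
\item[(3)] For $\lambda\notin\{0,-1,\infty\}$ the hypersurface $H=x^{-1}(\lambda)$ is not cut out by any $F$-polynomial, and no $\mathcal X$-cluster variable other than $x^{\pm1}$ is constant on $H$.
\item[(4)] $x$ is not of the form $h(g)$ with $g\in\mathbf C(y_1,\dots,y_n)$ and $h\in\mathbf C(T)$ of degree at least $2$. If $x'\ne x^{\pm1}$ is another $\mathcal X$-cluster variable, then $x$ and $x'$ are algebraically independent.
\item[(5)] None of the values $0,-1,\infty$ can be removed in part {\rm(2)} of Theorem~\ref{thm:main}.
\end{enumerate}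
\end{proposition}

\begin{proof}
(1) The first two claims are Propositions~\ref{prop:F} and~\ref{prop:irred}. The polynomial $P_{k;t}+Q_{k;t}$ is non-constant by Corollary~\ref{cor:nonconst} with $\lambda=-1$. By Proposition~\ref{prop:F} it is a product of two coprime polynomials, each of them $1$ or irreducible, and the remaining claims follow.

(2) We may take $P=P_{k;t}$ and $Q=Q_{k;t}$. On $\{y_i=0\}$ a constant value $\lambda\in\mathbf C^*$ is impossible: by Lemma~\ref{lem:fiber}, $y_i$ would divide $P-\lambda Q$, contrary to Corollary~\ref{cor:nonconst}. Now let $H=\{F_{i;r}=0\}$ with $F_{i;r}\ne1$. Since $F_{i;r}$ is irreducible and has positive valuation, $E_i(r)$ holds for the valuation of $H$, so $V(s)$ holds for $s=\mu_i(r)$ with $\mathfrak p_s=(y_{i;s}+1)$. By Lemma~\ref{lem:slice} a constant value outside $\{0,-1,\infty\}$ would equal $(-1)^{\pm1}=-1$, a contradiction.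

(3) The first claim follows from (2), since $x$ has the constant value $\lambda$ on $H$. If an $\mathcal X$-cluster variable $x'$ is constant on $H$ with value $\lambda'\in\mathbf P^1$, then $H$ is a component of $x'^{-1}(\lambda')$, and Theorem~\ref{thm:main}(3) gives $x'=x^{\pm1}$.

(4) Suppose $x=h(g)$ with $\deg h\ge2$, and write $g=R/S$ with $R,S$ coprime. At most one $a\in\mathbf C$ makes $R-aS$ constant, since two such values would make $R$ and $S$, hence $x$, constant. For all but finitely many $\lambda\in\mathbf C$ the set $h^{-1}(\lambda)\subset\mathbf P^1$ has $\deg h\ge2$ points and contains neither $\infty$ nor this exceptional $a$. So we can choose $\lambda\ne0,-1$ and distinct $a,b\in\mathbf C$ with $h(a)=h(b)=\lambda$ such that $R-aS$ and $R-bS$ are non-constant. The polynomials $R-aS$ and $R-bS$ are coprime because $R,S$ are. On the zero set of an irreducible factor of $R-aS$ or $R-bS$, $g$ has the constant value $a$ or $b$ by Lemma~\ref{lem:fiber}, so $x$ has the value $\lambda$, and the factor divides $P-\lambda Q$ by the same lemma. So $P-\lambda Q$ has two non-associate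 irreducible factors, contrary to Proposition~\ref{prop:irred}.

If $x$ and $x'$ are algebraically dependent, then $dx\wedge dx'=0$, and $x'=x^{\pm1}$ by Theorem~\ref{thm:main}(1).

(5) Consider the type $A_2$ variables in \eqref{eq:A2}. The variable $y_1y_2/(1+y_1)$ has the reducible fiber $\{y_1y_2=0\}$ over $0$. Its inverse, which is also an $\mathcal X$-cluster variable, has the same reducible fiber over $\infty$. The variable $y_2/(1+y_1+y_1y_2)$ has the reducible fiber $\{(1+y_1)(1+y_2)=0\}$ over $-1$.
\end{proof}

\begin{thebibliography}{9}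

\bibitem{DWZ} Derksen, Weyman and Zelevinsky, 2010 (sign-coherence in the skew-symmetric case).

\bibitem{FZ} Fomin and Zelevinsky, \emph{Cluster algebras IV}.

\bibitem{GHKK} Gross, Hacking, Keel and Kontsevich, JAMS, 2018.

\bibitem{Pirio} Luc Pirio, \emph{On webs, polylogarithms and cluster algebras}, arXiv:2105.01543 (2021).

\end{thebibliography}

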